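\title{Graphs of maximum degree five have unbounded geometric thickness}

\begin{abstract}
The geometric thickness of a graph is the least number of colors needed, over all straight-line drawings, to color the edges so that crossing edges receive different colors. Graphs of maximum degree at most $4$ have geometric thickness at most $2$, and graphs of maximum degree $9$ have unbounded geometric thickness. We settle the cases between these: geometric thickness is unbounded for maximum degree $5$. The proof is by counting. For each fixed $k\ge2$, the number of labeled $n$-vertex graphs of geometric thickness at most $k$ is $n^{(2+o(1))n}$, whereas there are at least $n^{(5/2-o(1))n}$ graphs of maximum degree at most $5$. The same count shows that for fixed $\Delta\ge5$ almost all $\Delta$-regular graphs have geometric thickness at least $n^{1/2-2/\Delta}$ up to a logarithmic factor.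
\end{abstract}

\section{Introduction}

A \emph{geometric drawing} of a graph $G$ represents the vertices by distinct points of the plane, no three on a line, and each edge by the straight segment between its endpoints. Two edges \emph{cross} if their segments share a point that is interior to both; since no three vertices are collinear, two edges that do not cross meet at most in a common endpoint. The \emph{geometric thickness} $\operatorname{gt}(G)$ is the least $k$ such that some geometric drawing of $G$ has a coloring of its edges with $k$ colors in which crossing edges receive different colors. The edges of one color form a \emph{layer}: a straight-line plane graph. For a class $\mathcal C$ of graphs, $\operatorname{gt}(\mathcal C)$ is the supremum of $\operatorname{gt}(G)$ over $G\in\mathcal C$, possibly $\infty$. We write $\mathcal D_\Delta$ for the class of finite simple graphs of maximum degree at most $\Delta$, and ask for which $\Delta$ the number $\operatorname{gt}(\mathcal D_\Delta)$ is finite.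

There are good reasons to expect a finite answer. If each layer could be drawn on its own, then $2\Delta-1$ layers would always be enough: an edge shares an endpoint with at most $2\Delta-2$ others, so a greedy coloring splits the edges into $2\Delta-1$ matchings, and a matching is planar. Density gives no obstruction either: a layer has at most $3n-6$ edges, which forces only about $\Delta/6$ layers. The small cases agree. For $\Delta\le2$ the components are paths and cycles, which can be drawn along disjoint convex polygons, so one layer suffices. Duncan, Eppstein and Kobourov proved that
\begin{equation}\label{eq:dek}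
\operatorname{gt}(\mathcal D_4)\le 2,
\end{equation}
and since $K_{3,3}$ is not planar, $\operatorname{gt}(\mathcal D_3)=\operatorname{gt}(\mathcal D_4)=2$.

The constraint that these estimates ignore is that all layers share one placement of the vertices. Bar\'at, Matou\v{s}ek and Wood proved that $\operatorname{gt}(\mathcal D_\Delta)=\infty$ for all $\Delta\ge9$: for every such $\Delta$ and every fixed $\varepsilon>0$ there are $\Delta$-regular $n$-vertex graphs, for arbitrarily large $n$, with geometric thickness $\Omega(\sqrt\Delta\,n^{1/2-4/\Delta-\varepsilon})$. The problem posed by Dujmovi\'c and Wood~\cite{DW} is to decide whether $\operatorname{gt}(\mathcal D_\Delta)$ is finite for $\Delta\in\{5,6,7,8\}$. It is infinite in all four cases.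

\begin{theorem}\label{thm:main}
For every $\Delta\ge5$, $\operatorname{gt}(\mathcal D_\Delta)=\infty$.
\end{theorem}

Together with \eqref{eq:dek}, this shows that $\operatorname{gt}(\mathcal D_\Delta)$ is finite if and only if $\Delta\le4$.

A \emph{graph on $[n]$} is a simple graph with vertex set $[n]=\{1,\dots,n\}$; two such graphs are different if their edge sets are different. Logarithms are natural. The quantitative form of Theorem~\ref{thm:main} is the following.

\begin{theorem}\label{thm:regular}
There is an absolute constant $\gamma>0$ such that for every fixed $\Delta\ge5$, as $n\to\infty$ with $\Delta n$ even, all but an $o(1)$ fraction of the $\Delta$-regular graphs on $[n]$ have geometric thickness at least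
\[
\gamma\sqrt\Delta\;n^{1/2-2/\Delta}(\log n)^{-1+2/\Delta}-1 .
\]
\end{theorem}

Thus the term $4/\Delta$ in the exponent of Bar\'at, Matou\v{s}ek and Wood becomes $2/\Delta$. For $\Delta=5$ the exponent is $1/10$. Both theorems come from an estimate for the number of graphs of given geometric thickness, which for a fixed number of layers is sharp in the exponent.

\begin{theorem}\label{thm:count}
There is an absolute constant $C$ such that for all $k\ge2$ and $n\ge3$ the number $g_k(n)$ of graphs on $[n]$ with geometric thickness at most $k$ satisfies
\[
n^{2n}C^{-n}\le g_k(n)\le n^{2n}(\log n)^{Ckn}.
\]
In particular, $g_k(n)=n^{(2+o(1))n}$ for each fixed $k\ge2$.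
\end{theorem}

The exponent $2$ does not depend on $k$; it is the dimension of the plane. Section~\ref{sec:idea} shows where it comes from in a model that can be counted by hand. Section~\ref{sec:tools} collects the tools, Section~\ref{sec:layer} describes the coarse structure of one layer, Section~\ref{sec:counting} proves the counting lemma (Lemma~\ref{lem:count}), and Section~\ref{sec:proofs} derives the three theorems from it.

\section{Many graphs, few positions}\label{sec:idea}

If $\operatorname{gt}(\mathcal D_\Delta)\le k$, then the number of graphs on $[n]$ of maximum degree at most $\Delta$ is at most $g_k(n)$. So we want a lower bound on the first number and an upper bound on the second. We shall use the inequality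
\begin{equation}\label{eq:binom}
\sum_{j\le t}\binom Nj\le\Big(\frac{eN}{t}\Big)^{t}\qquad(1\le t\le N),
\end{equation}
which holds because $(t/N)^t\sum_{j\le t}\binom Nj\le\sum_j\binom Nj(t/N)^j=(1+t/N)^N\le e^t$.

\subsection*{Graphs of bounded degree}
The lower bound is elementary. For even $N$, the number of perfect matchings of an $N$-element set satisfies
\begin{equation}\label{eq:pm}
\frac{N!}{2^{N/2}(N/2)!}\ \ge\ \frac{(N/e)^N}{2^{N/2}(N/2)^{N/2}}\ =\ N^{N/2}e^{-N}.
\end{equation}

\begin{lemma}\label{lem:matchings}
Let $d\ge1$ and let $n$ be even. The number of graphs on $[n]$ of maximum degree at most $d$ is at least $n^{dn/2}\,e^{-dn}\,2^{-d^2n/2}$.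
\end{lemma}

\begin{proof}
By \eqref{eq:pm} there are at least $n^{dn/2}e^{-dn}$ ordered $d$-tuples of perfect matchings of $[n]$. The union of the matchings in a tuple is a graph $G$ of maximum degree at most $d$, with at most $dn/2$ edges. The tuple is determined by $G$ and by the choice, for each edge of $G$, of the set of matchings that contain it. Hence each $G$ arises from at most $(2^d)^{dn/2}$ tuples.
\end{proof}

So there are at least about $n^{\Delta n/2}$ graphs of maximum degree $\Delta$, and for $\Delta=5$ we must prove that $g_k(n)$ is smaller than about $n^{5n/2}$ for every fixed $k$.

\subsection*{The cost of recording a drawing}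
A natural way to bound $g_k(n)$ is to record first the positions of the vertices, as finely as is needed, and then the edges. To know which segments cross, it is enough to know on which side of each line through two vertices every other vertex lies. Now $q$ lines cut the plane into at most $1+q+\binom q2$ cells, because the $j$-th line adds at most $j$ cells. With $q=\binom n2$ this suggests about $n^4$ positions per vertex, and Warren's theorem (Theorem~\ref{thm:warren} below, applied to $\binom n3$ quadratic polynomials in $2n$ variables, $n\ge5$) bounds the number of such records by $(2n^2)^{2n}=4^nn^{4n}$. This is smaller than $n^{\Delta n/2}$ only when $\Delta\ge9$. For $\Delta=5$ we must record less: the positions of the vertices relative to at most about $n$ lines, at a cost of about $n^2$ per vertex. The question is whether so coarse a record still almost determines the edges.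

\subsection*{A model: three families of strips}
Let $t,r\ge2$ be integers. Place the vertices $1,\dots,n$ in the square $(0,t)^2$, off the lines $x=j$, $y=j$ and $x+y=j$ for $j\in\mathbb Z$. These lines bound vertical, horizontal and diagonal strips. Suppose that each strip contains at most $r$ vertices, and consider graphs with at most $m=5n/2$ edges ($n$ even) in three colors, where an edge of color $1$ joins two vertices of one vertical strip, an edge of color $2$ two vertices of one horizontal strip, and an edge of color $3$ two vertices of one diagonal strip. How many graphs on $[n]$ arise in this way?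

Give the vertex at $(x,y)$ the address $(\lfloor x\rfloor,\lfloor y\rfloor,\lfloor x+y\rfloor)$. Once all addresses are known, each vertex has at most $r-1$ possible neighbors in each color, so there are at most $3nr/2$ candidate colored edges, and by \eqref{eq:binom} at most $(3er/5)^{5n/2}$ ways to choose at most $m$ of them. For $r=\lceil\log^2n\rceil$ this factor is $n^{o(n)}$: the addresses almost determine the graph.

It remains to count addresses. The three coordinates take $t$, $t$ and $2t$ values, and $t\ge n/r$ since the $t$ vertical strips hold all $n$ vertices. If the coordinates were independent, the bound would be $(2t^3)^n\ge n^{3n-o(n)}$, which is useless against $n^{5n/2}$. But $\lfloor x+y\rfloor$ equals $\lfloor x\rfloor+\lfloor y\rfloor$ or $\lfloor x\rfloor+\lfloor y\rfloor+1$, so only $2t^2$ addresses occur. For $t\le n$ the number of graphs is at most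
\[
(2t^2)^n\,(3er/5)^{5n/2}\le n^{2n+o(n)} .
\]
Two layers can use the two coordinates of a vertex independently; the third layer finds no freedom left. With $k$ families of $t$ lines the number of addresses is at most $1+kt+\binom{kt}2$, still quadratic in $t$.

A general drawing differs from the model in three ways.
\begin{enumerate}
\item No strips are given. They must be produced from the one hypothesis that a layer has no crossings. A planar separator will cut each layer into pieces of at most $r$ vertices, and the triangles of a triangulation of the separator will play the part of the strips.
\item Edges need not stay inside a triangle: they may cross its sides, or end at a vertex of the separator. We have to bound the number of candidate edges again.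
\item The lines are not fixed in advance; they are spanned by vertices of the drawing. We must pay $n^{O(1)}$ to name each of them, so their number has to be $o(n)$, and the count of cells must be replaced by a count that lets the lines move with the points. This is what Warren's theorem provides.
\end{enumerate}

\section{Tools}\label{sec:tools}

\subsection*{Planar graphs and triangulations}
A simple planar graph with $p\ge3$ vertices has at most $3p-6$ edges, and at most $2p-4$ edges if it is bipartite. Contracting a connected subgraph of a planar graph to a vertex leaves a planar graph.

Let $P$ be a set of $p\ge3$ points in \emph{general position} (no three collinear) whose convex hull is a triangle $abc$ with $a,b,c\in P$. A \emph{triangulation} of $P$ is a maximal set of pairwise non-crossing segments between points of $P$. Every non-crossing set extends to one. A triangulation contains $ab,bc,ca$, which no segment crosses, and each of its bounded faces is an open triangle whose corners are points of $P$ and whose sides are edges; we call these faces its \emph{triangles}. Every face, the outer one included, has three sides, so Euler's formula gives $3p-6$ edges and $2p-5$ triangles.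

\begin{theorem}[Lipton and Tarjan {\cite[Theorem 3]{LT}}]
If the vertices of an $N$-vertex planar graph have nonnegative costs of total at most $1$ and $0<\varepsilon\le1$, then some set of $O(\sqrt{N/\varepsilon})$ vertices can be removed so that every remaining component has cost at most $\varepsilon$.
\end{theorem}

Take all costs equal to $1/N$ and $\varepsilon=r/N$ if $r\le N$, and remove nothing if $r>N$.

\begin{corollary}\label{cor:sep}
There is an absolute constant $C_0$ such that for every $r\ge1$, every $N$-vertex planar graph has a set of at most $C_0N/\sqrt r$ vertices whose removal leaves components with at most $r$ vertices.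
\end{corollary}

\subsection*{Orientations and sign vectors}
For points $x,y,z$ of the plane put
\[
\chi(x,y,z)=(y_1-x_1)(z_2-x_2)-(y_2-x_2)(z_1-x_1).
\]
This is a polynomial of degree $2$ in the six coordinates. It changes sign when two arguments are exchanged, and it vanishes exactly when the points are collinear. For non-collinear points, the \emph{orientation} $[x,y,z]\in\{\pm1\}$ is the sign of $\chi(x,y,z)$; it tells on which side of the line $xy$ the point $z$ lies. If $x,y,z,v$ are in general position, then
\begin{equation}\label{eq:inside}
v \text{ lies inside the triangle } xyz \iff [x,y,v]=[y,z,v]=[z,x,v].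
\end{equation}
Indeed, the barycentric coordinates of $v$ are $\chi(y,z,v)$, $\chi(z,x,v)$, $\chi(x,y,v)$ divided by their sum $\chi(x,y,z)$, and they are all positive exactly when the three numbers have the same sign.

\begin{theorem}[Warren~\cite{W}]\label{thm:warren}
Let $M\ge D$ and $d\ge1$. For $M$ real polynomials of degree at most $d$ in $D$ variables, the number of sign vectors in $\{\pm1\}^M$ attained at points where no polynomial vanishes is at most $(4edM/D)^D$.
\end{theorem}

The number of polynomials enters the bound only through the base $M/D$, while the exponent is the number of variables. For $n$ points in the plane the exponent is $2n$.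

\section{The coarse structure of one layer}\label{sec:layer}

This section deals with differences 1 and 2 from the model. The sets $K_j$ in the next lemma are the small pieces, and the sets $\Gamma_j$ list the separator vertices to which they may be joined.

\begin{lemma}\label{lem:layer}
Let $P$ be a set of $N$ points in general position whose convex hull is a triangle $abc$ with $a,b,c\in P$. Let $E$ be a set of pairwise non-crossing segments between points of $P$, and let $r\ge1$. Then there are a set $S$ with $\{a,b,c\}\subseteq S\subseteq P$, a triangulation $Q$ of $S$, a partition of $P\setminus S$ into nonempty sets $K_1,\dots,K_\ell$, and sets $\Gamma_1,\dots,\Gamma_\ell\subseteq S$ such that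
\begin{enumerate}
\item[(a)] $|S|\le C_0N/\sqrt r+3$, and $|K_j|\le r$ for all $j$;
\item[(b)] every point of $P\setminus S$ lies in exactly one triangle of $Q$, and points of $P\setminus S$ in the same triangle of $Q$ belong to the same set $K_j$; moreover $\ell\le2|S|-5$;
\item[(c)] $\sum_j|\Gamma_j|\le6|S|$;
\item[(d)] every segment of $E$ is an edge of $Q$, or joins two points of some $K_j$, or joins a point of some $K_j$ to a point of $\Gamma_j$.
\end{enumerate}
\end{lemma}

One would first try to apply Corollary~\ref{cor:sep} to the graph $(P,E)$ itself. This fails. If $E$ is a matching on the interior points and $r\ge2$, the components are already small, so $S=\{a,b,c\}$ is a valid separator; then $Q$ has a single triangle, which contains all the components, and (b) is false. Property (b) says that small components occupy separate regions of the plane, and for this the graph must fill the triangle $abc$. So we first extend $E$ to a triangulation $T$ of $P$, and separate $T$. The sets $K_j$ will be the components of $T-S$, the set $\Gamma_j$ the neighbors of $K_j$ in $S$, and $Q$ any triangulation of $S$ that contains the edges of $T$ inside $S$.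

Figure~\ref{fig:layer} shows an example with $N=7$ and $r=2$. Here $S=\{a,b,c,u\}$, and $Q$ consists of the five edges of $T$ inside $S$ and the added segment $uc$. The components are $K_1=\{x,y\}$ and $K_2=\{z\}$, with $\Gamma_1=\{a,b,c,u\}$ and $\Gamma_2=\{a,b,u\}$. The edge $xy$ crosses $uc$, so $K_1$ meets two triangles of $Q$; what (b) forbids is the reverse, a triangle that meets two components. Someone who knows $Q$, the sets $\Gamma_j$, and that the triangles $auc$ and $ubc$ belong to $K_1$ and $abu$ to $K_2$, needs only to learn which triangle contains each of $x,y,z$. Of the $15$ pairs not inside $S$, property (d) then excludes $xz$, $yz$ and $zc$, and the remaining $12$ include the $10$ edges of $T$ not inside $S$.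

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.72]
\coordinate (a) at (0,0); \coordinate (b) at (8,0); \coordinate (c) at (4,7);
\coordinate (u) at (4.3,2.2); \coordinate (x) at (2.9,3.4);
\coordinate (y) at (5.4,3.7); \coordinate (z) at (3.7,0.9);
\draw[very thick] (a)--(b)--(c)--(a) (a)--(u)--(b);
\draw[very thick,dashed] (u)--(c);
\draw[thin] (x)--(a) (x)--(u) (x)--(c) (x)--(y) (y)--(u) (y)--(b) (y)--(c) (z)--(a) (z)--(b) (z)--(u);
\fill (a) circle (3.5pt) node[left] {$a$};
\fill (b) circle (3.5pt) node[right] {$b$};
\fill (c) circle (3.5pt) node[above] {$c$};
\fill (u) circle (3.5pt) node[below right,yshift=-3pt] {$u$};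
\draw[fill=white] (x) circle (3.5pt) node[left] {$x$};
\draw[fill=white] (y) circle (3.5pt) node[right] {$y$};
\draw[fill=white] (z) circle (3.5pt) node[below] {$z$};
\end{tikzpicture}
\caption{A triangulation $T$ of seven points (solid edges) and a separator $S=\{a,b,c,u\}$ (black points). The thick solid edges are the edges of $T$ inside $S$; with the dashed segment $uc$ they form a triangulation $Q$ of $S$. The components of $T-S$ are $\{x,y\}$ and $\{z\}$. A component may meet several triangles of $Q$, but each triangle of $Q$ meets at most one component.}
\label{fig:layer}
\end{figure}

\begin{proof}[Proof of Lemma~\ref{lem:layer}]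
Extend $E$ to a triangulation $T$ of $P$. Apply Corollary~\ref{cor:sep} to the planar graph $T$, and let $S$ be the resulting set together with $a,b,c$. Removing three more vertices does not enlarge any component, so (a) holds when $K_1,\dots,K_\ell$ are the vertex sets of the components of $T-S$. Let $\Gamma_j$ be the set of vertices of $S$ adjacent in $T$ to a vertex of $K_j$. The edges of $T$ with both ends in $S$ do not cross; extend them to a triangulation $Q$ of $S$, whose convex hull is again $abc$.

\emph{Property (d).} Let $e\in E$, so $e$ is an edge of $T$. If both ends of $e$ are in $S$, then $e$ is an edge of $Q$. Otherwise one end lies in some $K_j$, and the other end is either outside $S$, hence in the same component $K_j$, or in $S$, hence in $\Gamma_j$.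

\emph{Property (b).} A point of $P\setminus S$ lies inside $abc$ and, by general position, on no edge of $Q$. So it lies in exactly one triangle of $Q$. Let $x\ne y$ be points of $P\setminus S$ in the same triangle $t$ of $Q$. We must find a path from $x$ to $y$ in $T$ that avoids $S$. If $xy$ is an edge of $T$, it is such a path. Otherwise we walk along the segment $xy$, which lies in $t$ because $t$ is convex, and collect vertices from the edges of $T$ that we cross.

By general position, the open segment $xy$ contains no point of $P$, and it meets each edge of $T$ in at most one point, where it passes from one side of the edge to the other. Since edges of $T$ do not cross, no such point lies on two edges. Hence the segment passes successively through triangles $\tau_0,\tau_1,\dots,\tau_h$ of $T$, moving from $\tau_{i-1}$ to $\tau_i$ across a common side $e_i$. The point $x\in P$ is on the boundary of $\tau_0$, and the only points of $P$ there are the corners; so $x$ is a corner of $\tau_0$, and in the same way $y$ is a corner of $\tau_h$. The edge $e_i$ meets the open triangle $t$, which is a face of $Q$, so $e_i$ is not an edge of $Q$. As $Q$ contains all edges of $T$ inside $S$, the edge $e_i$ has an end $w_i\notin S$,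 and $w_i$ is a corner of both $\tau_{i-1}$ and $\tau_i$. In the sequence $x,w_1,\dots,w_h,y$, any two consecutive terms are corners of one triangle of $T$, so they are equal or adjacent in $T$. All terms lie outside $S$. Therefore $x$ and $y$ are in the same component of $T-S$.

Each $K_j$ meets some triangle of $Q$, and no triangle meets two of them, so $\ell$ is at most the number $2|S|-5$ of triangles.

\emph{Property (c).} Contract each $K_j$ in $T$ to a single vertex, and delete loops, parallel edges and the edges inside $S$. No edge of $T$ joins two different components, so the result is a simple bipartite planar graph with parts $S$ and $\{K_1,\dots,K_\ell\}$. It has $\sum_j|\Gamma_j|$ edges, and its number of vertices $|S|+\ell$ is at least $3$ and, by (b), at most $3|S|$. Hence $\sum_j|\Gamma_j|\le2\cdot3|S|-4\le6|S|$.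
\end{proof}

Property (c) is what keeps the edges to the separator cheap. Without it, each of about $N$ points could be joined to any point of $S$, and each such edge would cost a factor of order $|S|=N^{1-o(1)}$. With it, there are at most $r\sum_j|\Gamma_j|\le6r|S|$ candidates in total.

\section{The counting lemma}\label{sec:counting}

We now apply Lemma~\ref{lem:layer} to all layers of a drawing, and locate the vertices with respect to all the coarse triangulations at once. In Theorem~\ref{thm:regular} the number $k$ of layers grows like a power of $n$ while the number of edges stays linear, so most vertices are isolated in most layers. For this reason each layer is built only on the endpoints of its own edges; then the total size of the separators is governed by the number of edges $m$ and not by $kn$.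

\begin{lemma}\label{lem:count}
Let $n\ge3$ and $k,m,r\ge1$ be integers. Put $s=6C_0m/\sqrt r+3k$, and let $A$ be the number of subsets of $[n]\times[k]$ of size at most $2m$. The number of graphs on $[n]$ with at least one and at most $m$ edges and with geometric thickness at most $k$ is at most
\[
A\cdot n^{47s}\cdot(12es)^{2n+6}\cdot(37er)^m .
\]
\end{lemma}

The four factors count the vertex sets of the layers, the coarse structures, the locations of the vertices, and the remaining edges. The parameter $r$ trades the second factor against the fourth. The choice $r=\lceil\log^2n\rceil$ makes $n^{m/\sqrt r}$ at most $e^{m}$ and costs only $(\log n)^{2m}$, up to a constant to the power $m$, in the last factor. For fixed $k$ and $m=O(n)$, the third factor then dominates, and it is at most $n^{2n+o(n)}$.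

\begin{proof}
We assign to each such graph $G$ a record in four parts, show that the record determines $G$, and bound the number of possibilities for each part given the earlier ones.

\emph{The structure.} Fix a geometric drawing of $G$ with layers $E_1,\dots,E_k$, some possibly empty. Add three points $a,b,c$ such that the triangle $abc$ contains all vertices in its interior and the $n+3$ points are in general position. Let $V^+=[n]\cup\{a,b,c\}$, and identify its elements with their points. Let $V_i$ be the set of endpoints of edges in $E_i$, let $n_i=|V_i|$, and let $I=\{i:E_i\ne\emptyset\}$. Then $I\ne\emptyset$ and $\sum_in_i\le2m$. For $i\in I$ we have $n_i\ge2$, so $n_i+3\le3n_i$ and $\sum_{i\in I}(n_i+3)\le6m$.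

For $i\in I$ apply Lemma~\ref{lem:layer} to the points $V_i\cup\{a,b,c\}$ and the segments $E_i$. We obtain $S_i$, $Q_i$, $K^i_j$ and $\Gamma^i_j$ for $1\le j\le\ell_i$. Put $p_i=|S_i|$, and put $K^i_j=\Gamma^i_j=\emptyset$ for $\ell_i<j\le2p_i$. By (a), and because $p_i\le n_i+3$,
\begin{equation}\label{eq:sizes}
\sum_{i\in I}p_i\le s,\qquad\sum_{i\in I}p_i\le6m .
\end{equation}
For a triangle $t$ of $Q_i$, let $\pi_i(t)=j$ if $t$ contains a vertex of $K^i_j$, and $\pi_i(t)=1$ if $t$ contains no vertex of $V_i\setminus S_i$. This is well defined by (b).

\emph{Part 1: the vertex sets.} Record $\{(v,i):v\in V_i\}$. This is a subset of $[n]\times[k]$ of size at most $2m$, so there are at most $A$ possibilities. It determines the sets $V_i$ and $I$.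

\emph{Part 2: the coarse structures.} First record the numbers $p_i$ for $i\in I$. Each lies between $3$ and $n+3$, and $|I|\le k\le s/3$, so there are at most $(n+1)^{s/3}\le n^{s}$ possibilities. Then, for each $i\in I$, record the following labeled data; we write $p=p_i$ and use $p\le n+3\le2n\le n^2$.
\begin{itemize}
\item The set $S_i\subseteq V^+$: at most $(n+3)^p\le n^{2p}$ possibilities.
\item The $2p-5$ triples of vertices that form the triangles of $Q_i$: at most $(p^3)^{2p}\le n^{12p}$ possibilities. They determine the edges of $Q_i$.
\item The map $\pi_i$, with values in $[2p]$: at most $(2p)^{2p}\le(4n)^{2p}\le n^{6p}$ possibilities.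
\item The set $\{(j,v):v\in\Gamma^i_j\}\subseteq[2p]\times S_i$, of size at most $6p$ by (c). Listing its elements and filling the list up to length $6p$ with a blank symbol shows that there are at most $(2p^2+1)^{6p}\le(8n^2+1)^{6p}\le n^{24p}$ possibilities.
\item The set of edges of $Q_i$ that belong to $E_i$: at most $2^{3p}\le n^{2p}$ possibilities.
\end{itemize}
The product is $n^{46p_i}$. By \eqref{eq:sizes}, Part 2 has at most $n^s\cdot n^{46s}=n^{47s}$ possibilities.

\emph{Part 3: the locations.} Let $F$ be the set of pairs in $V^+$ that are edges of $Q_i$ for some $i\in I$, and let $q=|F|$. The set $F$ is known from Part 2. It contains $ab,bc,ca$, and $Q_i$ has fewer than $3p_i$ edges, so $3\le q\le3s$. For each pair in $F$, written as $xy$ in a fixed order, and each $z\in V^+\setminus\{x,y\}$, record the orientation $[x,y,z]$. This is the sign vector of a known list of $M=q(n+1)$ polynomials of degree $2$ in the $D=2n+6$ coordinates of the points of $V^+$, taken at a point where none of them vanishes, by general position. Since $n\ge3$ we have $M\ge3n+3\ge D$, and Theorem~\ref{thm:warren} bounds the number of possibilities by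
\[
\Big(\frac{4e\cdot2\cdot q(n+1)}{2n+6}\Big)^{2n+6}\le(4eq)^{2n+6}\le(12es)^{2n+6}.
\]

\emph{Part 4: the remaining edges.} Record the set $R$ of all $(i,e)$ with $i\in I$, $e\in E_i$ and $e$ not an edge of $Q_i$. Each edge of $G$ has one color, so $|R|\le m$. We claim that Parts 1--3 determine a set of at most $37rm$ candidates that contains $R$.

Let $i\in I$ and $v\in V_i\setminus S_i$. For every triangle $xyz$ of $Q_i$ the three sides are in $F$, so the orientations $[x,y,v]$, $[y,z,v]$, $[z,x,v]$ can be read from Part 3. By \eqref{eq:inside} we know the triangle $t$ of $Q_i$ that contains $v$, and then $v\in K^i_{\pi_i(t)}$. So all sets $K^i_j$ are known, and the sets $\Gamma^i_j$ are known from Part 2. By (d), if $(i,e)\in R$ then $e$ joins two vertices of some $K^i_j$ or a vertex of $K^i_j$ to a vertex of $\Gamma^i_j$. By (a) and (c), the number of such pairs in layer $i$ is at most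
\[
\sum_j\Big(\tfrac12|K^i_j|^2+|K^i_j|\,|\Gamma^i_j|\Big)\le\tfrac12r\sum_j|K^i_j|+r\sum_j|\Gamma^i_j|\le\tfrac12rn_i+6rp_i .
\]
Summing over $i\in I$ with $\sum_in_i\le2m$ and \eqref{eq:sizes} gives at most $rm+36rm=37rm$ candidates. By \eqref{eq:binom}, a set of at most $37rm$ elements has at most $(37er)^m$ subsets of size at most $m$.

The last item of Part 2 and Part 4 together give every $E_i$, so the record determines $G$. Multiplying the four bounds completes the proof.
\end{proof}

\begin{remark}
That the layers have no crossings is used only in Lemma~\ref{lem:layer}. That they share one placement of the vertices, with straight edges, enters the count in Part 3, where a single sign vector in $2n+6$ variables locates the vertices for all layers. This cannot be avoided: the upper bound in Theorem~\ref{thm:count} is false for unions of $k$ planar graphs drawn independently, since by the proof of Lemma~\ref{lem:matchings} there are at least $n^{kn/2-o(n)}$ unions of $k$ perfect matchings, which is more than $n^{(2+o(1))n}$ for fixed $k\ge5$.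
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

Throughout this section $n\ge3$ and $r=\lceil\log^2n\rceil$. Since $\log n>1$, we have $\sqrt r\ge\log n$ and $r\le2\log^2n$. The constants $C_1,C_2,\dots$ are absolute.

\begin{proof}[Proof of Theorem~\ref{thm:count}]
\emph{Upper bound.} A graph of geometric thickness at most $k$ is a union of $k$ planar graphs, so it has at most $m=3kn$ edges. We bound the four factors in Lemma~\ref{lem:count}. First, $A\le2^{kn}$. Next, since $\log n\le n$,
\[
s\le\frac{18C_0kn}{\log n}+3k\le\frac{C_1kn}{\log n},\qquad C_1=18C_0+3,
\]
so $n^{47s}=e^{47s\log n}\le e^{47C_1kn}$. Using $s\le C_1kn$, $n\le e^n$, $k\le e^k$ and $2n+6\le4n$,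
\[
(12es)^{2n+6}\le n^{2n}\,n^6\,(12eC_1k)^{2n+6}\le n^{2n}\,e^{6n}\,(12eC_1)^{4n}\,e^{4kn}\le n^{2n}e^{C_2kn}.
\]
Finally, $(37er)^m\le(74e)^{3kn}(\log n)^{6kn}$. Adding $1$ for the edgeless graph, we get
\[
g_k(n)\le1+n^{2n}e^{C_3kn}(\log n)^{6kn}\le n^{2n}e^{(C_3+1)kn}(\log n)^{6kn}.
\]
As $\log\log n\ge\log\log3>0$, we have $e\le(\log n)^{1/\log\log3}$, and the upper bound holds for $C\ge6+(C_3+1)/\log\log3$.

\emph{Lower bound.} By \eqref{eq:dek}, every graph of maximum degree at most $4$ has geometric thickness at most $2\le k$. For even $n$, Lemma~\ref{lem:matchings} with $d=4$ gives at least $n^{2n}(4e)^{-4n}$ such graphs on $[n]$. For odd $n$, apply the lemma on $[n-1]$ and add $n$ as an isolated vertex. Since $(1-1/n)^{n-1}\ge1/e$,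
\[
(n-1)^{2(n-1)}=n^{2n}\,n^{-2}\,(1-1/n)^{2(n-1)}\ge n^{2n}\,n^{-2}e^{-2}\ge n^{2n}e^{-3n}.
\]
So the lower bound holds for $C\ge e^3(4e)^4$.

For fixed $k$, both $C^n$ and $(\log n)^{Ckn}=n^{Ckn\log\log n/\log n}$ are $n^{o(n)}$, which gives the last statement.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $\mathcal D_5\subseteq\mathcal D_\Delta$ for $\Delta\ge5$, it suffices to treat $\Delta=5$. Suppose that $\operatorname{gt}(\mathcal D_5)\le k$ for some integer $k\ge2$. For even $n\ge4$, Lemma~\ref{lem:matchings} with $d=5$ and the upper bound in Theorem~\ref{thm:count} give
\[
n^{5n/2}\,e^{-5n}\,2^{-25n/2}\le g_k(n)\le n^{2n}(\log n)^{Ckn}.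
\]
Taking $n$-th roots yields $\sqrt n\le e^5\,2^{25/2}(\log n)^{Ck}$, which is false for large $n$.
\end{proof}

The hypothesis $\Delta\ge5$ is used as $\Delta/2>2$, and of the results quoted from the literature this proof needs only the theorems of Lipton--Tarjan and Warren. The argument is not specific to bounded degree.

\begin{remark}
By Theorem~\ref{thm:count}, a class of graphs that contains at least $n^{(2+\varepsilon)n}$ graphs on $[n]$ for infinitely many $n$, for some fixed $\varepsilon>0$, has unbounded geometric thickness. The exponent $2$ cannot be lowered: $\mathcal D_4$ has geometric thickness at most $2$, and it contains $n^{(2+o(1))n}$ graphs on $[n]$, at least that many by the proof of the lower bound and at most $g_2(n)$ by \eqref{eq:dek}.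
\end{remark}

For Theorem~\ref{thm:regular} we need the number of regular graphs.

\begin{theorem}[Bender and Canfield~\cite{BC}]\label{thm:bc}
For fixed $\Delta$, as $n\to\infty$ with $\Delta n$ even, the number of $\Delta$-regular graphs on $[n]$ is
\[
(1+o(1))\,e^{-(\Delta^2-1)/4}\,\frac{(\Delta n)!}{(\Delta n/2)!\;2^{\Delta n/2}\,(\Delta!)^n}.
\]
\end{theorem}

When $k$ grows with $n$, the bound $A\le2^{kn}$ is too weak, and we use \eqref{eq:binom} instead, which gives about $(k/\Delta)^{\Delta n}$. Up to logarithms and constants, we then compare $(k/\Delta)^{\Delta n}n^{2n}$ with the number of regular graphs, at least about $(n/\Delta)^{\Delta n/2}$. The two balance at $k^2\approx\Delta\,n^{1-4/\Delta}$, which explains the form of the bound.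

\begin{proof}[Proof of Theorem~\ref{thm:regular}]
Let $\gamma\in(0,1]$ be an absolute constant, to be chosen at the end. Fix $\Delta\ge5$ and put
\[
k=\big\lfloor\gamma\sqrt\Delta\,n^{1/2-2/\Delta}(\log n)^{-1+2/\Delta}\big\rfloor .
\]
It suffices to show that only an $o(1)$ fraction of the $\Delta$-regular graphs on $[n]$ have geometric thickness at most $k$. Since $1/2-2/\Delta>0$, we have $k\ge\Delta$ for large $n$.

\emph{Regular graphs with at most $k$ layers.} Apply Lemma~\ref{lem:count} with $m=\Delta n/2$. As $2m=\Delta n\le kn$, inequality \eqref{eq:binom} gives $A\le(ek/\Delta)^{\Delta n}$. From $\gamma\le1$ and $\log n\le\sqrt n$ we get $k\le\sqrt{\Delta n}\le\Delta n/\log n$, and so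
\[
s\le\frac{3C_0\Delta n}{\log n}+3k\le\frac{C_4\Delta n}{\log n},\qquad C_4=3C_0+3 .
\]
Hence $n^{47s}\le e^{47C_4\Delta n}$, and $(12es)^6\le(12eC_4\Delta n)^6\le e^{\Delta n}$ for large $n$. Writing each factor as a power with exponent $\Delta n/2$, we find that the number of $\Delta$-regular graphs on $[n]$ with geometric thickness at most $k$ is at most
\[
\Big[\Big(\frac{ek}\Delta\Big)^2\cdot e^{94C_4}\cdot e^2\Big(\frac{12eC_4\Delta n}{\log n}\Big)^{4/\Delta}\cdot74e\log^2n\Big]^{\Delta n/2}.
\]
Because $4/\Delta\le1$ and $\Delta^{1/\Delta}\le2$, we have $(12eC_4\Delta)^{4/\Delta}\le16\cdot12eC_4$. So there is a constant $C_5$, independent of $\Delta$ and $\gamma$, such that the bracket is at most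
\[
C_5\,\frac{k^2}{\Delta^2}\,n^{4/\Delta}(\log n)^{2-4/\Delta}\le C_5\gamma^2\,\frac n\Delta ,
\]
where we used $k^2\le\gamma^2\Delta\,n^{1-4/\Delta}(\log n)^{-2+4/\Delta}$.

\emph{All regular graphs.} Put $\beta_\Delta=\frac12e^{-(\Delta^2-1)/4}$. By Theorem~\ref{thm:bc}, inequality \eqref{eq:pm} with $N=\Delta n$, and $\Delta!\le\Delta^\Delta$, the number of $\Delta$-regular graphs on $[n]$ is for large $n$ at least
\[
\beta_\Delta\,(\Delta n)^{\Delta n/2}e^{-\Delta n}\Delta^{-\Delta n}=\beta_\Delta\Big[\frac n{e^2\Delta}\Big]^{\Delta n/2}.
\]

Choose $\gamma\in(0,1]$ with $C_5\gamma^2\le1/(4e^2)$. Then the fraction of $\Delta$-regular graphs on $[n]$ with geometric thickness at most $k$ is at most $\beta_\Delta^{-1}(e^2C_5\gamma^2)^{\Delta n/2}\le\beta_\Delta^{-1}4^{-\Delta n/2}$, which tends to $0$.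
\end{proof}

\begin{thebibliography}{9}

\bibitem{BC}
Bender and Canfield, J. Combin. Theory Ser. A 24 (1978).

\bibitem{DW}
Vida Dujmovi\'c and David R. Wood, \emph{Graph Treewidth and Geometric Thickness Parameters}, arXiv:math/0503553 (2005).

\bibitem{LT}
Lipton and Tarjan, \emph{Applications of a planar separator theorem}, SIAM J. Comput. 9 (1980).

\bibitem{W}
Warren, Trans. Amer. Math. Soc. 133 (1968).

\end{thebibliography}
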